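# Odd tilings of a rectangle by congruent convex polygons

## 1. A natural guess: an odd number of congruent convex tiles must be rectangles

Cut a square into $N$ congruent convex pieces. What can the piece look like? If $N=mn$, an $m\times n$ grid gives rectangular pieces. To get something else, the obvious device is to cut each grid rectangle into two congruent halves: along a diagonal (two right triangles), or along any other line through its center (the half-turn about the center exchanges the two halves). This device doubles the number of pieces. So the first guess is: *if the number of pieces is odd, the piece is a rectangle.*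

Let us fix the words. Polygons are closed. A family of polygons $P_1,\dots,P_N$ is a **tiling** of a polygon $\Omega$ if $\Omega=\bigcup P_j$ and the interiors of the $P_j$ are pairwise disjoint. Tiles need not meet edge to edge. A convex polygon $P$ **tiles** $\Omega$ with $N$ tiles if there is a tiling in which every $P_j$ is congruent to $P$; congruences may reverse orientation. Interior angles of a convex polygon lie strictly between $0$ and $\pi$.

We test the guess.

*One tile.* Then $P$ is the square itself.

*Two tiles.* A diagonal cut gives triangles, so the word "odd" cannot be dropped. More generally, for every even $N=2m$, cut the square into $m$ congruent rectangles and each of these along a diagonal.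

*Three triangles.* Suppose three triangles of equal area tile a rectangle $R$. Their angles sum to $3\pi$, and the four corners of $R$ use up $4\cdot\frac\pi2=2\pi$. At any other point where a tile has a vertex, the tile angles sum to $\pi$ or $2\pi$ (Lemma 3 below). So there is exactly one such point $v$. If $v$ lies on a side of $R$, the opposite side of $R$ contains no vertex in its relative interior, so it is one whole side of a triangle. The third vertex of that triangle is on the side of $R$ that contains $v$, and the triangle has area $\frac12\operatorname{area}(R)$, not $\frac13\operatorname{area}(R)$. If $v$ lies inside $R$, each of the four sides of $R$ is a whole side of one of the three triangles. Then one triangle has two of them, necessarily adjacent ones, and again its area is $\frac12\operatorname{area}(R)$. So three triangles are impossible.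

The guess passes. It is Conjecture 1 of Hui Rao, Lei Ren, Yang Wang, "Dissecting a square into congruent polygons", arXiv:2001.03289 (2020): *if a convex polygon $P$ can tile a square and the number of tiles is an odd number $\ge3$, then $P$ must be a rectangle.* Quoted there as known: it holds for $N=3$ and $N=5$, and it holds when $P$ is a triangle (Thomas, Monsky: a rectangle cannot be tiled by an odd number of triangles of equal area). We shall not use these facts. We prove the following.

**Theorem 1.** Let $R$ be a rectangle tiled by $N$ polygons, each congruent to a convex polygon $P$. If $N$ is odd, then $P$ is a rectangle.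

With $R$ a square this says that Conjecture 1 is true.

**Theorem 2.** (a) Let $N$ be odd and let $\Omega$ be a square of side $S$. A convex polygon $P$ tiles $\Omega$ with $N$ tiles if and only if $P$ is a rectangle with sides $S/m,\ S/n$ for some positive integers with $mn=N$.
(b) Every rectangle can be tiled by $N$ congruent non-rectangular convex polygons for every even $N$. So a non-rectangular convex tile exists if and only if $N$ is even.

Throughout, $R$ has horizontal side $S_1$ and vertical side $S_2$, and it is tiled by $N$ copies of a convex $q$-gon $P$. From Section 4 on, references to "directions" mean angles in $\mathbb R/2\pi\mathbb Z$.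

## 2. Counting vertices: at most five sides

A **vertex of the tiling** is a point that is a vertex of some tile.

**Lemma 3 (local picture).** Let $p\in R$ lie on the boundary of some tile.

(i) If $p$ is not a vertex of the tiling and lies in the interior of $R$, then exactly two tiles contain $p$. It lies in the relative interior of a side of each; the two sides lie on one line, and the tiles are on opposite sides of this line. If $p$ is not a vertex of the tiling and lies on $\partial R$, exactly one tile contains $p$, with $p$ in the relative interior of a side that runs along $\partial R$.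

(ii) If $p$ is a vertex of the tiling, the tile angles at $p$ sum to $\frac\pi2$ if $p$ is a corner of $R$; to $\pi$ if $p$ is a non-corner point of $\partial R$, or an interior point of $R$ in the relative interior of a side of some tile; and to $2\pi$ otherwise.

*Proof.* No tile has $p$ in its interior. Indeed, if $p\in\operatorname{int}T$, and $p$ is on the boundary of $T'$, then interior points of $T'$ close to $p$ lie in $\operatorname{int}T$, which is impossible. So in a small disc around $p$ each tile containing $p$ is a half-disc ($p$ in the relative interior of a side) or a sector with the tile's angle ($p$ a vertex). The other tiles are at positive distance from $p$. Hence these half-discs and sectors fill the disc, or its part in $R$, without overlap. A corner of $R$ is an extreme point of $R$, hence a vertex of every tile containing it, and the angles sum to $\frac\pi2$. At a non-corner point of $\partial R$ one half-disc already fills everything, so there is either exactly one half-disc and no sector, or only sectors, with sum $\pi$. At an interior point two half-discs fill everything; so there are two complementary half-discs and no sector, or one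 half-disc and sectors of sum $\pi$, or only sectors, of sum $2\pi$. $\square$

Call the vertices of sum $\frac\pi2,\pi,2\pi$ **corner**, **half** and **full** vertices. There are $4$ corner vertices; let $H$ and $F$ be the numbers of half and full ones. Let the **degree** of a vertex be the number of tile angles there. Angles are less than $\pi$, so the degree is at least $1,2,3$ at corner, half, full vertices. Let $\varepsilon\ge0$ be the degree minus this minimum, and let $E$ be the sum of all $\varepsilon$.

**Lemma 4.** $F=(q-4)N+E$, and $q\le5$.

*Proof.* Counting tile angles, and then adding their sizes (divided by $\pi$), we get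
$$qN=3F+2H+4+E,\qquad (q-2)N=2F+H+2. \tag{1}$$
Subtract twice the second equation from the first: $(4-q)N=-F+E$. This is the formula for $F$. Since $H\ge0$, also $2F\le(q-2)N-2$. As $F\ge(q-4)N$, we get $2(q-4)N\le(q-2)N-2$, that is, $(q-6)N\le-2$. This fails for $q\ge6$. $\square$

For $q=5$ we shall need the exact form
$$F=N+E. \tag{2}$$

This holds for every $N$, even or odd, and so far the parity of $N$ has played no role. For $q=4$ the count is simply $F=E$, with no $N$ in it. A grid satisfies it (each of the $(m-1)(n-1)$ full vertices has degree $4$), and so does the cut of a rectangle into two right trapezoids by a slanted line through its center ($F=0$, $H=2$, $E=0$). Something that sees parity is needed.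

## 3. Adding up edges by direction, and a vanishing sum of three rotations

Each tile edge inside $R$ is pressed against edges of tiles on its other side. This gives linear relations among the side lengths, one for each direction.

**Directions.** Traverse the boundary of each tile counterclockwise (ccw); each edge then has a direction. Let the ccw sides of $P$ have lengths $l_1,\dots,l_q$ and directions $\theta_1,\dots,\theta_q$. Tile $j$ is of one of two kinds. A *direct* tile is a translate of $P$ rotated by some $\varphi_j$; its ccw edges have lengths $l_i$ and directions $\varphi_j+\theta_i$. A *mirror* tile is a translate of the complex conjugate of $P$, rotated by some $\varphi_j$. Conjugation turns $\theta_i$ into $-\theta_i$ and makes the traversal clockwise; to make it ccw we reverse every edge and the cyclic order. So a mirror tile has ccw edges of lengths $l_i$ and directions $\varphi_j+\pi-\theta_i$, in reversed cyclic order.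

Let $D\subset\mathbb R/2\pi\mathbb Z$ be the subgroup generated by all $\theta_i$, all $\varphi_j$ and $\pi/2$. All edge directions lie in $D$.

**Weights.** Let $\Lambda\subset\mathbb R$ be the additive group generated by $l_1,\dots,l_q$. It is finitely generated and torsion-free, hence free abelian. Homomorphisms $f:\Lambda\to\mathbb Z$ (for instance coordinate functions in a basis) are additive functions of length with *integer* values, and integers can be reduced modulo $2$. Fix $f$ and let $w_\theta$ be the sum of $f(\text{length})$ over all ccw tile edges of direction $\theta$.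

**Lemma 5.** $w_\theta=w_{\theta+\pi}$ for all $\theta\in D$.

*Proof.* Let $\ell$ be a line of direction $\theta$ that meets the interior of $R$. Tile edges on $\ell$ whose tile is to the left of $\ell$ have ccw direction $\theta$; those whose tile is to the right have $\theta+\pi$. The relative interior of any such edge lies in the interior of $R$. By Lemma 3(i), each of its points that is not a vertex of the tiling lies on exactly one left edge and exactly one right edge. So the union of the left edges and the union of the right edges, both finite unions of segments, agree up to finitely many points. Hence they are equal. Edges of the same kind do not overlap, so each component of this union is divided into left edges, and also into right edges. By additivity of $f$, both kinds have the same total weight on $\ell$.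

The remaining edges lie on $\partial R$. Each side of $R$ is divided into tile edges, so $S_1,S_2\in\Lambda$. The bottom and top sides, with ccw directions $0$ and $\pi$, contribute $f(S_1)$ each; the right and left sides, with directions $\frac\pi2$ and $\frac{3\pi}2$, contribute $f(S_2)$ each. Sum over all lines. $\square$

Here is the first thing to try. Package Lemma 5 in the group ring of $D$: formal integer combinations of symbols $T^\theta$, $\theta\in D$, with $T^\theta T^{\theta'}=T^{\theta+\theta'}$. Impose also $T^\pi=-1$, so that Lemma 5 becomes $\sum_\theta w_\theta T^\theta=0$. Suppose for the moment that all tiles are direct. With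
$$A=\sum_i f(l_i)T^{\theta_i},\qquad X=\sum_jT^{\varphi_j},$$
the relation reads $XA=0$. We would like to conclude $A=0$, a relation on the single tile $P$.

For even $N$ this must fail. For two right triangles forming a rectangle, $\varphi_1=0$, $\varphi_2=\pi$, and $X=1+T^\pi=0$. For odd $N$ one hopes that a sum $X$ of an odd number of symbols cannot be a zero divisor. This hope is false: with $\varphi=0,\frac{2\pi}3,\frac{4\pi}3$,
$$\big(1+T^{2\pi/3}+T^{4\pi/3}\big)\big(1-T^{2\pi/3}\big)=1-T^{2\pi}=0,$$
although $1-T^{2\pi/3}\ne0$. This is the point where the argument stops: rotations of *odd order* can add up to zero in odd number. Rotations of $2$-power order do not have this defect, as we shall see. So we should stop distinguishing directions that differ by an element of odd order. That loses a lot of geometry, but it keeps the parity of $N$.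

## 4. Directions modulo elements of odd order

Let $\mathcal O\subset\mathbb R/2\pi\mathbb Z$ be the subgroup of elements of odd order, and let $\mathbb Z_{(2)}$ be the ring of rationals with odd denominator. An element of odd order is $2\pi\frac ab$ with $b$ odd, so $\mathcal O=\{\pi x:x\in2\mathbb Z_{(2)}\}$ modulo $2\pi$. Define
$$G=D/(D\cap\mathcal O),\qquad[\theta]=\text{class of }\theta\text{ in }G.$$

**Shape of $G$.** $D$ is a finitely generated abelian group, and finite subgroups of $\mathbb R/2\pi\mathbb Z$ are cyclic. So $D\cong\mathbb Z^r\times(\text{finite cyclic})$, and $D\cap\mathcal O$ is the odd part of the finite cyclic factor. Therefore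
$$G\cong\mathbb Z^r\times C,\qquad C=\langle\tau\rangle\text{ cyclic of order }2^s,\quad s\ge2,\qquad[\pi]=2^{s-1}\tau .$$
Here $s\ge2$ because $\pi/2\in D$ has order $4$, and $[\pi]$ is the unique element of order $2$ in $C$.

*Examples.* If $D=\langle\frac\pi2,\frac{2\pi}3\rangle$, then $D$ is cyclic of order $12$ and $G$ is cyclic of order $4$. In any $D$ containing the angles in question: $[\frac\pi3]=[\pi]$, because $\frac\pi3-\pi=-\frac{2\pi}3$ has order $3$; and $[\frac\pi{10}]=[\frac\pi2]$, because $\frac\pi{10}-\frac\pi2=-\frac{2\pi}5$ has order $5$. If $\theta/\pi$ is irrational, $[\theta]$ has infinite order.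

**The ring.** Let $\mathbb Z[G]$ be the group ring, with basis $T^g$ ($g\in G$) and $T^gT^h=T^{g+h}$. We write $T^\theta$ for $T^{[\theta]}$. Let
$$\mathcal R=\mathbb Z[G]/(T^{\pi}+1).$$
As an abelian group $\mathcal R$ is free, with basis the $T^g$ for $g$ in a set of representatives of $G/\{0,[\pi]\}$, since imposing $T^{g+[\pi]}=-T^g$ identifies basis elements in pairs up to sign.

On the factor $C$ we have $\mathbb Z[C]/(T^\pi+1)=\mathbb Z[t]/(t^{2^{s-1}}+1)$ with $t=T^\tau$. The polynomial $t^{2^{s-1}}+1$ is the cyclotomic polynomial of order $2^s$, so this ring is $\mathbb Z[\zeta]$ with $\zeta$ a primitive $2^s$-th root of unity. Hence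
$$\mathcal R\cong\mathbb Z[\zeta][\mathbb Z^r],$$
the Laurent polynomials in $r$ variables over $\mathbb Z[\zeta]$. This is an integral domain. Put $\lambda=1-\zeta$. Then
$$\mathbb Z[\zeta]/(\lambda)=\mathbb Z[t]/(t^{2^{s-1}}+1,\ 1-t)=\mathbb Z/2=\mathbb F_2 .$$
The norm of $\lambda$ is $\prod(1-\zeta')$ over the primitive $2^s$-th roots of unity $\zeta'$, that is, the value $2$ of $t^{2^{s-1}}+1$ at $t=1$. So if $\lambda^\nu$ divides a nonzero $c\in\mathbb Z[\zeta]$, then $2^\nu$ divides the nonzero integer norm of $c$. Thus every nonzero element of $\mathcal R$ is divisible by $\lambda$ only finitely often.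

Finally, $T^g\mapsto T^{-g}$ is a ring automorphism of $\mathbb Z[G]$ that fixes $T^\pi+1$. It induces an automorphism of $\mathcal R$, written $B\mapsto B^*$, and
$$\zeta^*=\zeta^{-1},\qquad\lambda^*=1-\zeta^{-1}=-\zeta^{-1}\lambda. \tag{3}$$

## 5. The balance theorem for an odd number of tiles

**Proposition 6 (balance).** If $N$ is odd, then for every $g\in G$
$$\sum_{i:\,[\theta_i]=g}l_i=\sum_{i:\,[\theta_i]=g+[\pi]}l_i .$$

In words: among the sides of $P$ that point in directions $g$ or $g+[\pi]$, read modulo odd order, the two opposite groups have the same total length.

*Proof.* Fix a homomorphism $f:\Lambda\to\mathbb Z$.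

**Step 1: write the tiling as one equation.** In $\mathcal R$, Lemma 5 and $T^{\theta+\pi}=-T^\theta$ give $\sum_\theta w_\theta T^\theta=0$. Now collect this sum tile by tile, with
$$A=\sum_if(l_i)T^{\theta_i},\quad A^*=\sum_if(l_i)T^{-\theta_i},\quad X=\sum_{j\text{ direct}}T^{\varphi_j},\quad Y=\sum_{j\text{ mirror}}T^{\varphi_j+\pi}.$$
A direct tile contributes $T^{\varphi_j}A$ and a mirror tile contributes $T^{\varphi_j+\pi}A^*$. Hence
$$XA+YA^*=0\quad\text{in }\mathcal R. \tag{4}$$
We claim $A=0$. Suppose $A\ne0$.

**Step 2: remove powers of $\lambda$, so that reduction modulo $\lambda$ does not kill $A$.** Write $A=\lambda^\nu A_0$ with $\lambda\nmid A_0$. By (3), $A^*=(-\zeta^{-1})^\nu\lambda^\nu A_0^*$. Since $\mathcal R$ is a domain, we may cancel $\lambda^\nu$ in (4):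
$$XA_0+(-\zeta^{-1})^\nu\,YA_0^*=0 .$$

**Step 3: reduce modulo $\lambda$.** We have $\mathcal R/(\lambda)=\mathbb F_2[\mathbb Z^r]$, and $\zeta\mapsto1$, $-1\mapsto1$. By (3), $*$ descends to the inversion $T^g\mapsto T^{-g}$ on $\mathbb F_2[\mathbb Z^r]$. With bars for reductions and $\bar A$ for the reduction of $A_0$,
$$\bar X\bar A+\bar Y\bar A^*=0,\qquad\bar A\neq0 .$$

**Step 4: pass to one variable, so that we can divide by $x-1$.** The support of $\bar A$ is a finite subset of $\mathbb Z^r$. There is a homomorphism $h:\mathbb Z^r\to\mathbb Z$ injective on it: if all coordinates of differences of support points are at most $B$ in absolute value, with $B\ge1$, take $h(k_1,\dots,k_r)=\sum k_iM^{i-1}$ with $M=B+1$. For a nonzero difference whose last nonzero coordinate has index $i_0$, the top term has absolute value at least $M^{i_0-1}$, and the rest at most $B(1+M+\dots+M^{i_0-2})=M^{i_0-1}-1$, so the value of $h$ is nonzero. Apply $h$ to exponents. We obtain the same relation in $\mathbb F_2[x,x^{-1}]$, still with $\bar A\ne0$, where $*$ is now $x\mapsto x^{-1}$. (If $r=0$ everything is a constant.)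

**Step 5: remove powers of $x-1$, so that evaluation at $x=1$ does not kill $\bar A$.** Write $\bar A=(x-1)^\mu U$ with $U(1)\ne0$, that is, $U(1)=1$. In characteristic $2$,
$$\bar A^*=(x^{-1}-1)^\mu U^*=x^{-\mu}(x-1)^\mu U^*,\qquad U^*(1)=U(1)=1 .$$
Cancel $(x-1)^\mu$: $\ \bar XU+x^{-\mu}\bar YU^*=0$.

**Step 6: evaluate at $x=1$.** We get $\bar X(1)+\bar Y(1)=0$ in $\mathbb F_2$. But each tile contributes one monomial, to $\bar X$ or to $\bar Y$, and each monomial has value $1$. So $\bar X(1)+\bar Y(1)$ is $N$ modulo $2$, and $N$ is even: a contradiction. Hence $A=0$.

**Step 7: read off the coefficients.** In the basis of $\mathcal R$ given by representatives $g$ of $G/\{0,[\pi]\}$, the coefficient of $T^g$ in $A$ is $\sum_{[\theta_i]=g}f(l_i)-\sum_{[\theta_i]=g+[\pi]}f(l_i)$. It is $0$ for every $f$. So $f$ vanishes on the element $\sum_{[\theta_i]=g}l_i-\sum_{[\theta_i]=g+[\pi]}l_i$ of $\Lambda$ for every $f:\Lambda\to\mathbb Z$. As $\Lambda$ is free, this element is $0$. $\square$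

In Steps 2 and 5 the mirror term loses exactly the same power of $\lambda$ and of $x-1$ as the direct term; this is why mirror tiles do no harm.

*What balance says and does not say.* An equilateral triangle with side directions $0,\frac{2\pi}3,\frac{4\pi}3$ has all three in class $[0]$, so balance would say $3l=0$: excluded. But every parallelogram satisfies the balance conditions. So does a regular hexagon, whose directions $k\pi/3$ are alternately in the classes $[0]$ and $[\pi]$. A second condition is needed, and area provides it.

## 6. A collapsed copy of the tiling, and its signed area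

From now on $N$ is odd.

**Admissible characters.** A homomorphism $\chi:D\to S^1\subset\mathbb C$ is *admissible* if it is trivial on $D\cap\mathcal O$ (so it is a character of $G$) and $\chi(\pi)=-1$. Then $\chi(\pi/2)^2=-1$, so $\chi(\pi/2)=\pm i$. Admissible characters exist: send $\tau\mapsto e^{2\pi i/2^s}$ and choose the values on a basis of $\mathbb Z^r$ arbitrarily.

The true direction of an edge is given by the character $\theta\mapsto e^{i\theta}$. We now replace it by $\chi$: each edge of length $l$ and direction $\theta$ becomes the vector $l\chi(\theta)$. Put $v_i=l_i\chi(\theta_i)$. Since $\chi(g+[\pi])=-\chi(g)$, Proposition 6 gives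
$$v_1+\dots+v_q=0 .$$
So the boundary of $P$ becomes another closed polygonal path. Its signed area is
$$\mathcal A_\chi(P)=\tfrac12\operatorname{Im}\sum_{i<k}\bar v_iv_k .$$
It does not depend on the starting side: moving $v_1$ to the end replaces $\bar v_1(v_2+\dots+v_q)=-|v_1|^2$ by $(\bar v_2+\dots+\bar v_q)v_1=-|v_1|^2$, and both have imaginary part $0$.

*Example.* Take a parallelogram with sides $l_1,l_2$ and angle $\frac\pi{10}$ between their directions. As $[\frac\pi{10}]=[\frac\pi2]$, we get $\chi(\frac\pi{10})=\pm i$: the path is a rectangle of absolute area $l_1l_2$, more than the true area $l_1l_2\sin\frac\pi{10}$. For the regular hexagon the path runs back and forth on a segment, and its area is $0$.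

**Proposition 7 (area identity).** For every admissible $\chi$: $\ \mathcal A_\chi(P)=\operatorname{Im}\chi(\pi/2)\cdot\operatorname{area}(P)$.

*Proof.* **Step 1: map the whole tiling, not just one tile.** Let $\Gamma$ be the union of all tile boundaries, regarded as a graph whose vertices are the vertices of the tiling. By Lemma 3(i), two tile edges that meet at a point that is not a vertex run along the same line there. So $\Gamma$ without its vertices is a disjoint union of open segments, each lying in sides of exactly two tiles, one on each side of it, if it is inside $R$, and of exactly one tile if it is on $\partial R$. (The tiles are the same along the whole segment, because tiles can change only at vertices.)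

$\Gamma$ is connected. Indeed each tile boundary is connected, and a common point of two tiles lies on both boundaries (proof of Lemma 3). If the tiles fell into two groups with no common points between the groups, $R$ would be a disjoint union of two nonempty closed sets, which is impossible since $R$ is connected.

To an oriented graph edge of length $l$ and direction $\theta$ assign $l\chi(\theta)$. Reversing the edge changes the sign, as $\chi(\pi)=-1$. The ccw sum around a direct tile is $\chi(\varphi_j)\sum v_i=0$; around a mirror tile it is $\sum_il_i\chi(\varphi_j+\pi-\theta_i)=-\chi(\varphi_j)\sum\bar v_i=0$. A simple cycle of $\Gamma$ bounds a region in $R$. Each tile interior is connected and disjoint from $\Gamma$, so it is inside or outside the cycle, and the region is the union of the tiles inside. Add the ccw sums around these tiles: a graph edge strictly inside the cycle is used by two tiles in opposite directions and cancels, and an edge of the cycle is used once, in the ccw direction. So the sum along the cycle is $0$. A closed walk decomposes into simple cycles and back-and-forth edges, so the sum along every closed walk is $0$. Hence there is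 a function $\Phi$ from the vertices of $\Gamma$ to $\mathbb C$ whose difference along each oriented edge is the assigned value.

**Step 2: signed areas add up.** For $Q$ a tile or $Q=R$ put
$$\mathcal A(Q)=\tfrac12\sum\operatorname{Im}\big(\overline{\Phi(p)}\,\Phi(p')\big),$$
the sum over graph edges $pp'$ of $\partial Q$, oriented ccw. The summand changes sign when $p,p'$ are exchanged, so inner edges cancel and
$$\sum_{\text{tiles }Q}\mathcal A(Q)=\mathcal A(R). \tag{5}$$

**Step 3: compute each term.** Let $\sigma_1,\sigma_2,\dots$ be the successive steps of $\Phi$ along $\partial Q$, starting at value $\Phi_0$; they sum to $0$. The $k$-th step contributes $\operatorname{Im}\big(\overline{(\Phi_0+\sigma_1+\dots+\sigma_{k-1})}\,\sigma_k\big)$, because $\bar zz$ is real. Summing over $k$, the terms with $\Phi_0$ give $\operatorname{Im}(\overline{\Phi_0}\cdot0)=0$, so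
$$\mathcal A(Q)=\tfrac12\operatorname{Im}\sum_{i<k}\bar\sigma_i\sigma_k .$$
If a side of $Q$ is subdivided, its pieces are positive multiples of one complex number; products within it are real, and the other products add up. So we may use whole sides as steps.

* Direct tile: the steps are $\chi(\varphi_j)v_i$, and $|\chi(\varphi_j)|=1$. So $\mathcal A(Q)=\mathcal A_\chi(P)$.
* Mirror tile: the steps are $-\chi(\varphi_j)\bar v_i$ in reversed order. For $i<k$, step $k$ comes before step $i$, and the pair contributes $\operatorname{Im}(v_k\bar v_i)$, as for $P$. So again $\mathcal A(Q)=\mathcal A_\chi(P)$.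
* $Q=R$: the steps are $S_1,\ S_2\chi(\frac\pi2),\ -S_1,\ -S_2\chi(\frac\pi2)$. The six pairs contribute $1,0,-1,1,0,1$ times $S_1S_2\operatorname{Im}\chi(\frac\pi2)$, in lexicographic order. So $\mathcal A(R)=S_1S_2\operatorname{Im}\chi(\frac\pi2)$.

By (5), $N\mathcal A_\chi(P)=S_1S_2\operatorname{Im}\chi(\frac\pi2)=N\operatorname{area}(P)\operatorname{Im}\chi(\frac\pi2)$. $\square$

In particular $\mathcal A_\chi(P)\ne0$. So the regular hexagon fails the new test, and so does the parallelogram with angle $\frac\pi{10}$. The next lemma is the form in which we use the identity.

**Lemma 8.** Suppose $\mathcal A_\chi(P)=\kappa\operatorname{Im}\chi(\delta)$ for all admissible $\chi$, with fixed $\kappa>0$ and $\delta\in D$. Then $[\delta]=[\pi/2]$ and $\operatorname{area}(P)=\kappa$.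

*Proof.* By Proposition 7,
$$\kappa\operatorname{Im}\chi(\delta)=\operatorname{area}(P)\operatorname{Im}\chi(\pi/2)\ne0\quad\text{for all admissible }\chi. \tag{6}$$

*$[\delta]$ has finite order.* Otherwise write $[\delta]=(d,c)\in\mathbb Z^r\times C$ with $d\ne0$, and $d=kd'$ with $k\geq 1$ and $d'$ part of a basis of $\mathbb Z^r$. Let $\chi(\tau)=e^{2\pi i/2^s}$, let $\chi(d')$ be a $k$-th root of $\chi(c)^{-1}$, and $\chi=1$ on the other basis elements. This $\chi$ is admissible and $\chi(\delta)=1$, contradicting (6).

*$[\delta]$ has order $4$.* Now $[\delta]\in C$; let its order be $2^m$. An admissible $\chi$ is injective on $C$, because every nontrivial subgroup of $C$ contains $[\pi]$ and $\chi(\pi)=-1$. So $\chi(\delta)$ is a primitive $2^m$-th root of unity. If $m\le1$, then $\operatorname{Im}\chi(\delta)=0$, against (6). If $m\ge3$, let $w=1+2^{m-1}$. It is odd, so $\chi^w$ is admissible. As $4\mid2^{m-1}$, $\chi^w(\pi/2)=\chi(\pi/2)$, while $\chi^w(\delta)=\chi(\delta)\cdot\chi(\delta)^{2^{m-1}}=-\chi(\delta)$. Going from $\chi$ to $\chi^w$, the left side of (6) changes sign and the right side does not; both are nonzero: a contradiction.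

So $m=2$ and $\chi(\delta)=\pm i$. In (6) both imaginary parts are $\pm1$ and $\kappa,\operatorname{area}(P)>0$. Hence $\kappa=\operatorname{area}(P)$ and $\chi(\delta)=\chi(\pi/2)$, and injectivity on $C$ gives $[\delta]=[\pi/2]$. $\square$

## 7. Classes of sides: triangles and quadrilaterals

Call two sides of $P$ **equivalent** if $[\theta_i]-[\theta_k]\in\{0,[\pi]\}$. By Proposition 6, in each class the total length of the sides with class $g$ equals that of the sides with class $g+[\pi]$. Hence:

* no class has exactly one side;
* in a class of two sides, the sides have equal length and their directions differ by $[\pi]$ in $G$;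
* in a class of three sides, one length is the sum of the other two, and its direction differs by $[\pi]$ from theirs.

For an admissible $\chi$, the $v_i$ of one class are real multiples of one complex number, and they sum to $0$. This gives two rules.

(α) *There is more than one class.* Otherwise all products $\bar v_iv_k$ are real and $\mathcal A_\chi(P)=0$.

(β) *There cannot be exactly two classes, each consisting of cyclically consecutive sides.* Otherwise start the numbering with the first class. Products within a class are real, and the cross terms sum to $\frac12\operatorname{Im}(\overline{\textstyle\sum_{\text{first}}v_i}\cdot\sum_{\text{second}}v_k)=\frac12\operatorname{Im}(\bar0\cdot0)=0$, so $\mathcal A_\chi(P)=0$.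

**Proposition 9.** $q=3$ is impossible, and if $q=4$, then $P$ is a rectangle.

*Proof.* If $q=3$, classes have at least two sides, so there is only one class, against (α).

If $q=4$, by (α) there are two classes of two sides, and by (β) they are the pairs of opposite sides. Opposite sides are equal, so the convex quadrilateral $P$ is a parallelogram. Here $v_3=-v_1$, $v_4=-v_2$, so by the computation made for $R$ above, $\mathcal A_\chi(P)=\operatorname{Im}(\bar v_1v_2)=l_1l_2\operatorname{Im}\chi(\theta_2-\theta_1)$. Lemma 8 gives $\operatorname{area}(P)=l_1l_2$. A parallelogram with sides $l_1,l_2$ has this area only if it is a rectangle. $\square$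

By Lemma 4, Theorem 1 will follow once $q=5$ is excluded.

## 8. Pentagons: angles modulo $2\mathbb Z_{(2)}$

Let $q=5$. For pentagons balance and area no longer suffice alone, but they determine the *angles* of $P$ modulo $\mathcal O$. Together with the exact count (2) this will force the vertex types.

**Step 1: classes.** By (α) and since classes have at least two sides, the classes have sizes $2$ and $3$; by (β) the two sides of the small class are not adjacent. Exactly one side lies between them on one side, and two on the other. So we may name the ccw sides, and their lengths, $a,b,c,d,e$ with classes $\{a,c\}$ and $\{b,d,e\}$. The vertices are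
$$P_1=e\cap a,\quad P_2=a\cap b,\quad P_3=b\cap c,\quad P_4=c\cap d,\quad P_5=d\cap e,$$
with interior angles $\alpha_k=\pi x_k$, and $\sum\alpha_k=3\pi$.

**Step 2: the area.** We have $a=c$ and $[\theta_c]=[\theta_a]+[\pi]$, so $v_c=-v_a$. Further, $v_d+v_e=-v_b$, and $v_d,v_e$ are real multiples of $v_b$. Let $I=\operatorname{Im}(\bar v_av_b)$. In $\sum_{i<k}\operatorname{Im}\bar v_iv_k$, starting with $a$: the pair $(a,b)$ gives $I$; $(a,d)$ and $(a,e)$ together give $\operatorname{Im}(\bar v_a(-v_b))=-I$; $(b,c)$ gives $\operatorname{Im}(-\bar v_bv_a)=I$; $(c,d)$ and $(c,e)$ together give $\operatorname{Im}((-\bar v_a)(-v_b))=I$; all other pairs give $0$. Hence $\mathcal A_\chi(P)=I=ab\operatorname{Im}\chi(\theta_b-\theta_a)$, and Lemma 8 yields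
$$\operatorname{area}(P)=ab,\qquad[\theta_b]=[\theta_a]+[\pi/2]. \tag{7}$$

**Step 3: the angles.** The exterior angle $\pi-\alpha_k$ at $P_k$ is the difference of consecutive side directions. By (7) all these differences are now known modulo $\mathcal O$, so the $x_k$ are known modulo $2\mathbb Z_{(2)}$. In this section and the next two, $\equiv$ between values of $x$ means congruence modulo $2\mathbb Z_{(2)}$. One of $b,d,e$ is the sum of the other two, and its direction is opposite to theirs in $G$.

*Case 1: $b=d+e$.* Relative to $a$, the classes of $a,b,c,d,e$ are those of $0,\frac\pi2,\pi,\frac{3\pi}2,\frac{3\pi}2$. The exterior angles at $P_1,P_2,P_3,P_4$ are $\equiv\frac\pi2$ and at $P_5$ it is $\equiv0$ modulo $\mathcal O$. So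
$$x_1\equiv x_2\equiv x_3\equiv x_4\equiv\tfrac12,\qquad x_5\equiv1 .$$

*Case 2: $d=b+e$.* The classes are those of $0,\frac\pi2,\pi,\frac{3\pi}2,\frac\pi2$. The exterior angles at $P_2,P_3,P_4$ are $\equiv\frac\pi2$, at $P_5$ it is $\equiv\pi$, at $P_1$ it is $\equiv-\frac\pi2$. So
$$x_2\equiv x_3\equiv x_4\equiv\tfrac12,\qquad x_5\equiv0,\qquad x_1\equiv\tfrac32\equiv-\tfrac12 .$$

*Case 3: $e=b+d$.* A tiling by copies of $P$ is also a tiling by copies of its mirror image. In the mirror image the ccw order is reversed; rename its ccw sides $c,b,a,e,d$ as $a,b,c,d,e$. The relation becomes $d=b+e$, and we are in Case 2.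

**Step 4: the count to be used.** At a vertex of the tiling the $x$-values sum to $2,1,\frac12$ (full, half, corner). For an integer $k$, $\frac k2\in2\mathbb Z_{(2)}$ if and only if $4\mid k$. Each $P_k$ occurs exactly $N$ times in the tiling. Let $z$ be the number of angles of type $P_5$ at a vertex of the tiling. Then $\sum z=N$, and by (2) $N=F-E$ with $E=\sum\varepsilon$. Therefore
$$\sum_{\text{full}}(z-1+\varepsilon)+\sum_{\text{half}}(z+\varepsilon)+\sum_{\text{corner}}(z+\varepsilon)=0. \tag{8}$$
Only full vertices with $z=\varepsilon=0$ give a negative term. The congruences will exclude them.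

## 9. Pentagons with $b=d+e$

**Proposition 10.** Case 1 is impossible.

**Step 1: list the vertex types.** Let $k$ be the number of angles of types $P_1,\dots,P_4$ at a vertex. Then $\frac k2+z\equiv2,1,\frac12$, that is, $k+2z\equiv0,2,1\pmod4$ at full, half, corner vertices. If $z=0$ at a full vertex, then $4\mid k$ and $k\ge3$, so $k\ge4$ and $\varepsilon\ge1$. So all terms of (8) are $\ge0$, hence all are $0$, and:

* a full vertex has $z=1,\ k=2$ (call it a *triple*), or $z=0,\ k=4$;
* a half vertex has $z=0,\ k=2$;
* a corner has $z=0,\ k=1$.

So there are exactly $N$ triples, and $P_5$ never lies on $\partial R$.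

**Step 2: what sits at a corner of $R$.** At a corner of $R$ there is one tile, with angle $\frac\pi2$. Its two sides there run along $\partial R$, so the two neighboring vertices of the tile lie on $\partial R$. As $P_5$ never lies on $\partial R$, the vertex at the corner is not $P_5$, nor one of its neighbors $P_4$, $P_1$. So it is $P_2$ or $P_3$. Passing to the mirror image (which exchanges $a\leftrightarrow c$, $d\leftrightarrow e$, $P_2\leftrightarrow P_3$, $P_1\leftrightarrow P_4$) preserves Case 1. So assume that some corner is occupied by $P_2$. Then $\alpha_2=\frac\pi2$.

**Step 3: $\alpha_3<\frac\pi2$.** Put $P_2=(0,0)$, $P_3=(b,0)$, $P_1=(0,a)$ and, since $c=a$, $P_4=(b-a\cos\alpha_3,\ a\sin\alpha_3)$. By the strict triangle inequality $|P_1P_4|<d+e=b$. Since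
$$|P_1P_4|^2=b^2-2ab\cos\alpha_3+2a^2(1-\sin\alpha_3),$$
we get $2ab\cos\alpha_3>2a^2(1-\sin\alpha_3)\ge0$, so $\cos\alpha_3>0$.

**Step 4: $\alpha_1+\alpha_3=\pi$.** Consider the tile with $P_2$ at a corner. Its $P_1$ and $P_3$ lie on $\partial R$. Neither is at a corner: only $P_2,P_3$ can be at corners, and $\alpha_3\ne\frac\pi2$. So both are at half vertices, and by Step 1
$$\alpha_1+\alpha_j=\pi,\qquad\alpha_3+\alpha_{j'}=\pi\qquad\text{for some }j,j'\in\{1,2,3,4\}.$$
As $\alpha_{j'}>\frac\pi2$, $j'\in\{1,4\}$. Suppose $\alpha_1+\alpha_3\ne\pi$. Then $\alpha_3+\alpha_4=\pi$, so $\alpha_4>\frac\pi2$. From $\alpha_1+\alpha_3+\alpha_4+\alpha_5=\frac{5\pi}2$ we get $\alpha_1=\frac{3\pi}2-\alpha_5>\frac\pi2$. Then $\alpha_j<\frac\pi2$, which excludes $j=1,2,4$. So $j=3$ and $\alpha_1+\alpha_3=\pi$ after all: a contradiction.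

Thus $\alpha_1=\frac\pi2+u$ and $\alpha_3=\frac\pi2-u$ with $0<u<\frac\pi2$, and the angle sum gives $\alpha_4=\frac{3\pi}2-\alpha_5>\frac\pi2$.

**Step 5: a triple without $P_2$ determines $\alpha_4$.** In a triple with types $P_i,P_j,P_5$ ($i,j\le4$), $\alpha_i+\alpha_j=2\pi-\alpha_5=\frac\pi2+\alpha_4$. There are $N$ triples, and $P_2$ occurs $N$ times in all, at least once at a corner. So some triple does not contain $P_2$; for it $i,j\in\{1,3,4\}$. We check the possibilities.

* $\{4,4\}$, $\{1,4\}$, $\{3,4\}$ give $\alpha_4=\frac\pi2$, $\alpha_1=\frac\pi2$, $\alpha_3=\frac\pi2$ respectively; all false.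
* $\{1,3\}$ gives $\pi=\frac\pi2+\alpha_4$, so $\alpha_4=\frac\pi2$; false.
* $\{3,3\}$ is false because $2\alpha_3<\pi<\frac\pi2+\alpha_4$.

So it is $\{1,1\}$, and $\alpha_4=2\alpha_1-\frac\pi2=\frac\pi2+2u$. As $\alpha_4<\pi$,
$$u<\tfrac\pi4,\qquad\alpha_5=\pi-2u. \tag{9}$$

**Step 6: compute the pentagon.** Let $b$ have direction $0$. The exterior angles at $P_3,P_4,P_5,P_1$ are $\frac\pi2+u,\ \frac\pi2-2u,\ 2u,\ \frac\pi2-u$. So $b,c,d,e,a$ have directions $0,\ \frac\pi2+u,\ \pi-u,\ \pi+u,\ \frac{3\pi}2$. Closing up, with $c=a$:
$$b-a\sin u-(d+e)\cos u=0,\qquad a\cos u+(d-e)\sin u-a=0 .$$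
Scale so that $b=d+e=1$; put $t=\tan\frac u2$ and $C=\cos u$. Then
$$a=\frac{1-C}{\sin u}=t,\qquad d-e=\frac{a(1-C)}{\sin u}=t^2 .$$
From $C=\frac{1-t^2}{1+t^2}$ we get $1+C=\frac2{1+t^2}$, hence $e=\frac{1-t^2}2=\frac C{1+C}$ and $d=\frac{1+t^2}2=\frac1{1+C}$. With $t\sin u=1-C$ and $\sin u=t(1+C)$:
$$P_2=(0,0),\quad P_3=(1,0),\quad P_4=(1-t\sin u,\ tC)=(C,\ tC),$$
$$P_5=P_4+d(-C,\ \sin u)=\Big(\frac{C^2}{1+C},\ t(1+C)\Big),\qquad P_1=(0,t).$$
(Check: $P_5+e(-C,-\sin u)=(0,\ t(1+C)-tC)=(0,t)$.)

**Step 7: compare areas.** In the shoelace formula the pairs $P_2P_3$ and $P_1P_2$ contribute $0$. The pairs $P_3P_4$, $P_4P_5$, $P_5P_1$ give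
$$2\operatorname{area}(P)=tC+tC\Big(1+C-\frac{C^2}{1+C}\Big)+\frac{tC^2}{1+C}=tC\cdot\frac{(2+C)(1+C)-C^2+C}{1+C}=\frac{tC(2+4C)}{1+C}.$$
By (7), $\operatorname{area}(P)=ab=t$. So $C(1+2C)=1+C$, that is, $C^2=\frac12$, and $u=\frac\pi4$. This contradicts $u<\frac\pi4$ in (9). $\square$

The value $u=\frac\pi4$ is exactly the one where $\alpha_4=\pi$ and the pentagon degenerates.

## 10. Pentagons with $d=b+e$

**Proposition 11.** Case 2 is impossible.

**Step 1: list the vertex types.** At a vertex let $k$ be the number of angles of types $P_2,P_3,P_4$, and $y$ the number of type $P_1$. The congruences for the $x$'s give $k-y\equiv0,2,1\pmod4$ at full, half, corner vertices; $P_5$ contributes $0$. At a full vertex with $z=0$, $k+y\ge3$ is even, so $k+y\ge4$ and $\varepsilon\ge1$. Again all terms of (8) are $\ge0$, hence $0$, and: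

* a full vertex has $z=1$, $k+y=2$, $k-y\equiv0\pmod4$, so $k=y=1$ (a *triple*); or $z=0$, $k+y=4$;
* a half vertex has $z=0$, $k+y=2$;
* a corner has $z=0$, $k=1$, $y=0$.

All $N$ occurrences of $P_5$ are in triples, one in each. So there are exactly $N$ triples. Each contains exactly one $P_1$, so all $N$ occurrences of $P_1$ are in triples too. Hence neither $P_1$ nor $P_5$ lies on $\partial R$, and half vertices involve only $P_2,P_3,P_4$.

**Step 2: only $P_3$ sits at corners.** As in Case 1, the two neighbors of a vertex at a corner of $R$ lie on $\partial R$, so they are not $P_1$ or $P_5$. The corner vertex is one of $P_2,P_3,P_4$; $P_2$ has the neighbor $P_1$ and $P_4$ has the neighbor $P_5$. So it is $P_3$, and $\alpha_3=\frac\pi2$. For a tile at a corner, $P_2$ and $P_4$ lie on $\partial R$ and not at corners, so at half vertices: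
$$\alpha_2+\alpha_j=\pi,\qquad\alpha_4+\alpha_{j'}=\pi,\qquad j,j'\in\{2,3,4\}. \tag{10}$$

**Step 3: $\alpha_2=\alpha_4=\frac\pi2$.** Since $P_3$ occurs at corners and only $N$ times in all, not all $N$ triples contain $P_3$. So for $i=2$ or $i=4$ we have $\alpha_i+\alpha_1+\alpha_5=2\pi$. The angle sum is $\alpha_1+\alpha_2+\alpha_4+\alpha_5=\frac{5\pi}2$, so $\alpha_4=\frac\pi2$ (if $i=2$) or $\alpha_2=\frac\pi2$ (if $i=4$). If $\alpha_4=\frac\pi2$, then in (10) $\alpha_j$ is $\alpha_2$ or $\frac\pi2$, and either way $\alpha_2=\frac\pi2$. If $\alpha_2=\frac\pi2$, then likewise $\alpha_4=\frac\pi2$.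

**Step 4: no such pentagon.** Now $\alpha_2=\alpha_3=\alpha_4=\frac\pi2$. With $P_2=(0,0)$, $P_3=(b,0)$ and $a=c$ we get $P_1=(0,a)$, $P_4=(b,a)$ and $P_5=(b-d,a)=(-e,a)$. So $P_1,P_4,P_5$ are collinear, which is impossible for three vertices of a convex pentagon. $\square$

**Proof of Theorem 1.** By Lemma 4, $q\le5$. By Propositions 10 and 11 and the reduction of Case 3 to Case 2, $q\ne5$. By Proposition 9, $q\ne3$, and for $q=4$ the polygon $P$ is a rectangle. $\square$

In particular Conjecture 1 is true.

## 11. Which rectangles tile a square in odd number

**Proof of Theorem 2(a).** If $mn=N$, the $m\times n$ grid tiles $\Omega$ by $N$ rectangles with sides $\frac Sm,\frac Sn$.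

Conversely, let $P$ tile $\Omega=[0,S]^2$ with $N$ tiles, $N$ odd. By Theorem 1, $P$ is a $p\times p'$ rectangle.

**Step 1: all tiles are axis-parallel.** Suppose not. Let $U$ be the union of the tilted tiles (those whose sides are not parallel to the axes), and let $v$ be an extreme point of $\operatorname{conv}U$. Then $v\in U$, and $v$ is a vertex of every tilted tile containing it. Two such tiles would need an angle of at least $\pi$ at $v$, but $\operatorname{conv}U$ has an angle less than $\pi$ there. So exactly one tilted tile $T$ contains $v$. Take an edge of $T$ at $v$ and a point $p\ne v$ on it, close to $v$. Either $p\in\partial\Omega$, or $p$ is an interior point of $\Omega$, and then $p$ lies in a tile $T'\ne T$, because points near $p$ outside $T$ are covered by other tiles. For $p$ close to $v$, $T'$ contains $v$, since tiles not containing $v$ are at positive distance from it. So $T'$ is axis-parallel, and $p$ is on its boundary. Hence a small piece of the edge at $v$ is covered by $\partial\Omega$ and finitely many boundaries of axis-parallel tiles. These consist of finitely many horizontal and vertical segments, each of which meets a tilted segment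 in at most one point. This is impossible.

**Step 2: divisibility.** Integrate $e^{2\pi i(x+y)/p}$ over a tile: the result is a product of two one-dimensional integrals, one of them over an interval of length $p$, which is $0$. Summing over the tiles,
$$\Big(\int_0^Se^{2\pi ix/p}\,dx\Big)^2=0,$$
so $S/p=m$ is an integer. With $p'$ in place of $p$, $S/p'=n$ is an integer. Comparing areas, $N=S^2/(pp')=mn$. $\square$

**Proof of Theorem 2(b).** For $N=2m$, cut the rectangle into $m$ congruent rectangles and each of these along a diagonal. This gives $N$ congruent right triangles. For odd $N$, Theorem 1 says that there is no non-rectangular convex tile. $\square$
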